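# Negative Ricci curvature on $\mathbb Rf\oplus\mathfrak n$ and the moment map cone of a nilpotent Lie algebra

## 1. The guess "all eigenvalues positive", tested on $\mathbb R^n$ and on the Heisenberg algebra

Let $\mathfrak n$ be a real nilpotent Lie algebra with bracket $\mu$, and let $D$ be a derivation of $\mathfrak n$. The one-dimensional solvable extension is
$$\mathfrak s_D=\mathbb Rf\oplus\mathfrak n,\qquad \operatorname{ad}f|_{\mathfrak n}=D .$$
An inner product on $\mathfrak s_D$ is the same thing as a left-invariant Riemannian metric on the corresponding simply connected group. We ask: for which $D$ does some inner product have negative Ricci curvature? A derivation $D$ is called *Ricci negative* (RN) if $\mathfrak s_D$ admits an inner product with $\mathrm{Ric}<0$. A derivation with $\operatorname{tr}D>0$ is called *strongly Ricci negative* if this inner product can be chosen with $D^t=D$ and $f\perp\mathfrak n$. We mostly take $D$ diagonalizable over $\mathbb R$. A normalization $\operatorname{tr}D>0$ costs nothing as long as $\operatorname{tr}D\ne0$,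 since replacing $f$ by $-f$ replaces $D$ by $-D$.

The answer that one would first guess is: *$D$ is Ricci negative exactly when all its eigenvalues are positive.* To test it we need the curvature.

**Curvature formulas.** Fix an inner product on $\mathfrak s_D$, let $f_0\perp\mathfrak n$ be a unit vector, and put $A:=\operatorname{ad}f_0|_{\mathfrak n}$ and $S(A):=\frac12(A+A^t)$. The textbook formula for a left-invariant metric (Besse, *Einstein Manifolds*, Cor. 7.38) is
$$\mathrm{Ric}(X,X)=-\tfrac12\sum_i\|[X,e_i]\|^2-\tfrac12B(X,X)+\tfrac14\sum_{i,j}\langle[e_i,e_j],X\rangle^2-\langle[H,X],X\rangle ,$$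
where $(e_i)$ is an orthonormal basis of the whole algebra, $B$ is the Killing form and $\langle H,X\rangle=\operatorname{tr}\operatorname{ad}X$. Let us specialize it. If $X\in\mathfrak n$ and $E$ is any derivation of $\mathfrak n$, then $\operatorname{tr}(E\operatorname{ad}X|_{\mathfrak n})=0$: the operator $E$ preserves the descending central series, $\operatorname{ad}X$ moves each term into the next, so $E\operatorname{ad}X$ is nilpotent. Because $\operatorname{ad}X$ maps $\mathfrak s_D$ into $\mathfrak n$, the trace of $\operatorname{ad}Y\operatorname{ad}X$ on $\mathfrak s_D$ can be computed as $\operatorname{tr}(\operatorname{ad}X|_{\mathfrak n}\operatorname{ad}Y|_{\mathfrak n})$, and both $\operatorname{ad}Y|_{\mathfrak n}$ with $Y\in\mathfrak n$ and $A$ are derivations. So $B(X,\cdot)=0$ for $X\in\mathfrak n$. Also $\operatorname{tr}\operatorname{ad}X=0$ for $X\in\mathfrak n$, so $H=(\operatorname{tr}A)f_0$.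

Take the basis $f_0,e_1,\dots,e_n$ with $e_i\in\mathfrak n$. For $X\in\mathfrak n$ the terms that contain $f_0$ are $-\frac12\|AX\|^2$ from the first sum, $\frac14\cdot2\sum_i\langle Ae_i,X\rangle^2=\frac12\|A^tX\|^2$ from the third, and $-(\operatorname{tr}A)\langle AX,X\rangle$; the rest is the Ricci curvature of $\mathfrak n$ itself,
$$\langle\mathrm{Ric}_{\mathfrak n}X,X\rangle=-\tfrac12\sum_i\|[X,e_i]\|^2+\tfrac14\sum_{i,j}\langle[e_i,e_j],X\rangle^2 .$$
Polarizing with $f_0$ and $X\in\mathfrak n$, and using that $[\mathfrak s_D,\mathfrak s_D]\subset\mathfrak n\perp f_0$, only $-\frac12\sum_i\langle Ae_i,[X,e_i]\rangle$ survives. Finally $\mathrm{Ric}(f_0,f_0)=-\frac12\|A\|^2-\frac12\operatorname{tr}A^2=-\operatorname{tr}S(A)^2$. Altogether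
$$\mathrm{Ric}|_{\mathfrak n}=\mathrm{Ric}_{\mathfrak n}+\tfrac12[A,A^t]-(\operatorname{tr}A)S(A),\quad \mathrm{Ric}(f_0,X)=-\tfrac12\operatorname{tr}(A^t\operatorname{ad}X),\quad \mathrm{Ric}(f_0,f_0)=-\operatorname{tr}S(A)^2. \tag{1}$$

**Test on $\mathfrak n=\mathbb R^n$ abelian.** Let $D$ be diagonalizable with $\operatorname{tr}D>0$. If $D>0$, choose a metric with $D$ symmetric and $f\perp\mathfrak n$: then $\mathrm{Ric}|_{\mathfrak n}=-\frac{\operatorname{tr}D}{|f|^2}D<0$, the mixed terms vanish, and $\mathrm{Ric}(f_0,f_0)<0$. Conversely, take any metric with $\mathrm{Ric}<0$. Here $f_0=af+X$ with $a\neq0$, and $A=aD$ since $\operatorname{ad}X|_{\mathfrak n}=0$. Let $v$ be a unit vector with $Dv=\delta v$. Then $\|A^tv\|\ge|\langle A^tv,v\rangle|=|a\delta|=\|Av\|$, so $\langle[A,A^t]v,v\rangle=\|A^tv\|^2-\|Av\|^2\ge0$ and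
$$0>\mathrm{Ric}(v,v)\ge-a^2\operatorname{tr}D\cdot\delta .$$
So $\delta>0$. On abelian algebras the guess is right, even though we allowed metrics for which $D$ is not symmetric. Keep this little computation in mind.

**Test on the Heisenberg algebra $\mathfrak h_3$.** Let $[e_1,e_2]=e_3$ and $D=\operatorname{diag}(d_1,d_2,d_1+d_2)$, with $\operatorname{tr}D=2(d_1+d_2)>0$. Use a metric with $f\perp\mathfrak n$ and with $e_1,e_2,e_3$ orthogonal; in the normalized basis the bracket is $[e_1,e_2]=c\,e_3$, with $c>0$ at our disposal. From the formula for $\mathrm{Ric}_{\mathfrak n}$,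
$$\mathrm{Ric}|_{\mathfrak n}=\tfrac{c^2}2\operatorname{diag}(-1,-1,1)-\tfrac{\operatorname{tr}D}{|f|^2}\operatorname{diag}(d_1,d_2,d_1+d_2).$$
Put $\gamma=c^2|f|^2/(2\operatorname{tr}D)$, an arbitrary positive number. The matrix is negative iff $-\gamma<d_1$, $-\gamma<d_2$ and $\gamma<d_1+d_2$. Such a $\gamma>0$ exists iff
$$d_1+d_2>0,\qquad 2d_1+d_2>0,\qquad d_1+2d_2>0. \tag{2}$$
The mixed terms vanish because $A=A^t$ is a derivation. So $D=\operatorname{diag}(3,-1,2)$ is strongly Ricci negative (take $1<\gamma<2$) and has a negative eigenvalue. The first guess fails on the smallest nonabelian example. On the other hand $\operatorname{diag}(3,-2,1)$ has positive trace and violates (2), so within this family of metrics a positive trace is not enough either.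

## 2. The moment map and the cone $\mathcal C(\mathfrak n)$

From now on $\mathfrak n$ is nonabelian. The Heisenberg test suggests that $D$ should be "something produced by the bracket, plus something positive". The notion that makes this precise is a moment map.

A *torus* of derivations is an abelian space of derivations that are diagonalizable over $\mathbb R$; its elements are then simultaneously diagonalizable. Fix a maximal torus $\mathfrak t(\mathfrak n)$, a basis of $\mathfrak n$ in which all its elements are diagonal, and the inner product $\langle\cdot,\cdot\rangle$ for which this basis is orthonormal. $\mathrm{Diag}(\mathfrak n)$ and $\mathrm{Diag}(\mathfrak n)_{>0}$ are the diagonal and the positive diagonal operators, and $\mathfrak t(\mathfrak n)_{\mathrm{tr}>0}=\{D\in\mathfrak t(\mathfrak n):\operatorname{tr}D>0\}$. For $\mathfrak h_3$ the operators $\operatorname{diag}(d_1,d_2,d_1+d_2)$ form a maximal torus: the three weights are distinct, so a derivation that commutes with all of them is diagonal, and diagonal derivations have this form.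

Let $V=\Lambda^2\mathfrak n^*\otimes\mathfrak n$, with the action $g\cdot\lambda=g\lambda(g^{-1}\cdot,g^{-1}\cdot)$ of $\mathrm{GL}(\mathfrak n)$ and its derivative
$$\pi(E)\lambda=E\lambda(\cdot,\cdot)-\lambda(E\cdot,\cdot)-\lambda(\cdot,E\cdot).$$
So $E$ is a derivation of $\lambda$ iff $\pi(E)\lambda=0$. We norm $V$ by $\|\lambda\|^2=\sum_{i,j}\|\lambda(e_i,e_j)\|^2$ for an orthonormal basis; rescaling by a constant would not change $\mathrm m$ below. Orthogonal maps act orthogonally on $V$, and $\pi(E)^t=\pi(E^t)$: the adjoint of $\lambda\mapsto E\lambda$ is $\lambda\mapsto E^t\lambda$, and $\sum\langle\lambda(Ee_i,e_j),\nu(e_i,e_j)\rangle=\sum\langle\lambda(e_k,e_j),\nu(E^te_k,e_j)\rangle$.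

If $E$ is diagonal in a basis $v$ with eigenvalues $\varepsilon_i$, the component of $\lambda$ along $v^i\wedge v^j\otimes v_k$ is multiplied by $\varepsilon_k-\varepsilon_i-\varepsilon_j$ under $\pi(E)$. We use this all the time.

**Definition (moment map).** $\mathrm m(\lambda)$, for $\lambda\ne0$, is the symmetric operator with $\operatorname{tr}(\mathrm m(\lambda)E)=\langle\pi(E)\lambda,\lambda\rangle/\|\lambda\|^2$ for all $E\in\mathfrak{gl}(\mathfrak n)$. We put $M(\lambda):=\|\lambda\|^2\mathrm m(\lambda)$, so
$$\operatorname{tr}(M(\lambda)E)=\langle\pi(E)\lambda,\lambda\rangle .$$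

For $k\in\mathrm O(\mathfrak n)$ we have $\langle\pi(E)k\cdot\lambda,k\cdot\lambda\rangle=\langle\pi(k^{-1}Ek)\lambda,\lambda\rangle$, hence $M(k\cdot\lambda)=kM(\lambda)k^{-1}$. Example: for $\mathfrak h_3$ and diagonal $E$, $\langle\pi(E)\mu,\mu\rangle=2(\varepsilon_3-\varepsilon_1-\varepsilon_2)$ and $\|\mu\|^2=2$. The off-diagonal entries vanish, since for $E=E_{ij}$, $i\ne j$, the tensor $\pi(E)\mu$ is orthogonal to $\mu$. So $\mathrm m(\mu)=\operatorname{diag}(-1,-1,1)$.

**Ricci curvature is a moment map.** Let $E$ be symmetric with orthonormal eigenbasis $e_i$, eigenvalues $\varepsilon_i$ and structure constants $c_{ij}^k$ of $\mu$. The formula for $\mathrm{Ric}_{\mathfrak n}$ gives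
$$\operatorname{tr}(\mathrm{Ric}_{\mathfrak n}E)=\sum_{i,j,k}\big(-\tfrac12\varepsilon_i+\tfrac14\varepsilon_k\big)(c_{ij}^k)^2=\tfrac14\sum_{i,j,k}(\varepsilon_k-\varepsilon_i-\varepsilon_j)(c_{ij}^k)^2=\tfrac14\langle\pi(E)\mu,\mu\rangle ,$$
where we symmetrized in $i,j$. Both $\mathrm{Ric}_{\mathfrak n}$ and $M(\mu)$ are symmetric, so
$$\mathrm{Ric}_{\mathfrak n}=\tfrac14M(\mu). \tag{3}$$

Now suppose an inner product makes $D$ symmetric, with $f\perp\mathfrak n$. Then (1) and (3) read $\mathrm{Ric}|_{\mathfrak n}=\frac14M-\frac{\operatorname{tr}D}{|f|^2}D$, and $\mathrm{Ric}|_{\mathfrak n}<0$ says that $D$ is a positive multiple of a moment map value plus a positive operator. This leads to a second guess. Let $G_{\mathfrak t(\mathfrak n)}$ be the identity component of the centralizer of $\mathfrak t(\mathfrak n)$ in $\mathrm{GL}(\mathfrak n)$, and define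
$$\mathcal C(\mathfrak n):=\Big(\mathbb R_{>0}\,\mathrm m\big(\overline{G_{\mathfrak t(\mathfrak n)}\cdot\mu}\big)\cap\mathrm{Diag}(\mathfrak n)+\mathrm{Diag}(\mathfrak n)_{>0}\Big)\cap\mathfrak t(\mathfrak n)_{\mathrm{tr}>0},$$
with $\mathrm m$ applied to the nonzero elements of the orbit closure. Write $\mathfrak t(\mathfrak n)_{srn}$ for the set of strongly Ricci negative derivations in $\mathfrak t(\mathfrak n)$. This cone and the following conjecture are from Valeria Gutiérrez, "On Ricci negative derivations", arXiv:2012.02597 (2020). It is known that $\mathcal C(\mathfrak n)\subset\mathfrak t(\mathfrak n)_{srn}$.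

**Conjecture 1.** $\mathcal C(\mathfrak n)=\mathfrak t(\mathfrak n)_{srn}$.

We shall prove that Conjecture 1 is true for every nonabelian nilpotent $\mathfrak n$. In $\mathfrak h_3$, $G_{\mathfrak t(\mathfrak n)}$ consists of the positive diagonal matrices, its orbit through $\mu$ is $\{c\mu:c>0\}$, and $\mathcal C(\mathfrak h_3)$ is the set of $D$ for which some $\gamma>0$ has $D-\gamma\operatorname{diag}(-1,-1,1)>0$: exactly (2).

## 3. Metrics that diagonalize $D$ but not the torus

Let us try to prove the conjecture by reading the curvature equation. Let $D\in\mathfrak t(\mathfrak n)$ be strongly Ricci negative, with an inner product $\langle X,Y\rangle'=\langle pX,Y\rangle$ on $\mathfrak n$, $p>0$ symmetric. $D$ is symmetric for both inner products, so $\langle pDX,Y\rangle=\langle pX,DY\rangle=\langle DpX,Y\rangle$, that is, $pD=Dp$. Hence $h:=p^{1/2}$ commutes with $D$, and $\langle\cdot,\cdot\rangle'=\langle h\cdot,h\cdot\rangle$. The map $h:(\mathfrak n,\mu)\to(\mathfrak n,h\cdot\mu)$ is an isomorphism and an isometry onto the fixed metric, so (1) and (3)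 become
$$D=c\,M(h\cdot\mu)+P,\qquad c=\tfrac{|f|^2}{4\operatorname{tr}D}>0,\quad P>0. \tag{4}$$
This is almost membership in $\mathcal C(\mathfrak n)$. The one defect is that $h$ centralizes $D$, whereas the cone requires an element of the smaller group $G_{\mathfrak t(\mathfrak n)}$: the metric was only asked to make $D$ symmetric, not all of $\mathfrak t(\mathfrak n)$.

The obvious repair is to project (4) to the part commuting with $\mathfrak t(\mathfrak n)$. The left side is unchanged and the projection of $P$ is still positive. But the projection of $M(h\cdot\mu)$ may leave the moment map cone, and here the argument stops. Take $\mathfrak n=\mathfrak h_3\oplus\mathbb Re_4$, with torus $\operatorname{diag}(d_1,d_2,d_1+d_2,d_4)$; its four weights are distinct, so $G_{\mathfrak t(\mathfrak n)}$ is the positive diagonal group and $\mathrm m(\overline{G_{\mathfrak t(\mathfrak n)}\cdot\mu})=\{\operatorname{diag}(-1,-1,1,0)\}$. Let $D=\operatorname{diag}(1,1,2,2)$. An operator $h$ with $he_3=e_3+e_4$ that fixes $e_1,e_2,e_4$ commutes with $D$. For $\lambda(e_1,e_2)=v$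 with $v\in\operatorname{span}(e_3,e_4)$ one finds $\langle\pi(E)\lambda,\lambda\rangle=2\big(\langle Ev,v\rangle-(E_{11}+E_{22})\|v\|^2\big)$. So for $v=e_3+e_4$ the diagonal part of $M(h\cdot\mu)$ is $2\operatorname{diag}(-2,-2,1,1)$. If this were $c\operatorname{diag}(-1,-1,1,0)$ plus a nonnegative diagonal operator, the first entry would force $c\ge4$ and the third $c\le2$. So the projected moment map value does not even lie in $\mathbb R_{>0}\mathrm m(\mu)+\mathrm{Diag}(\mathfrak n)_{\ge0}$. In this example a rotation in the $e_3,e_4$-plane, which commutes with $D$, carries $v$ to $\sqrt2\,e_3$ and repairs the matter. A proof, however, needs a device that works without knowing $h$.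

The way around: do not transform the metric at all. Extract from $\mathrm{Ric}<0$ a family of *linear inequalities on $D$ in which no metric appears*. Then, starting from these inequalities alone, build a new metric adapted to the whole torus by minimizing a function on $G_{\mathfrak t(\mathfrak n)}$. The old metric is thrown away in between.

## 4. Admissible filtrations

Which inequalities? In the abelian test we evaluated $\mathrm{Ric}$ on an eigenvector, that is, we paired it with the projection $x$ onto a line. In general pair $\mathrm{Ric}|_{\mathfrak n}<0$ with a symmetric $x\ge0$. The term $\frac14\langle\pi(x)\mu,\mu\rangle$ is under control if $\mu$ has no components of negative $\pi(x)$-weight. The term $\frac12\operatorname{tr}(x[A,A^t])$ is under control if $A$ is triangular with respect to $x$. Both are conditions on the filtration of $\mathfrak n$ by eigenvalues of $x$.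

**Definition (admissible filtration).** An admissible filtration of $(\mathfrak n,\mu)$ is a decreasing, left-continuous family of subspaces $F=(F_r)_{r\in\mathbb R}$ with

* $F_r=\mathfrak n$ for $r\le0$ and $F_r=0$ for large $r$;
* $F_r\neq0$ for some $r>0$;
* $\mu(F_r,F_s)\subset F_{r+s}$ for $r,s\ge0$.

Put $F_{>a}=\bigcup_{r>a}F_r$. If an operator $E$ preserves $F$, put $w_E(F):=\sum_{a>0}a\operatorname{tr}(E|_{F_a/F_{>a}})$.

Only finitely many $a$ (the *jumps*, where $F_a\neq F_{>a}$) contribute. All jumps are $\ge0$, and at least one is positive.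

Example in $\mathfrak h_3$: $F_r=\mathfrak n$ for $r\le0$, $F_r=\operatorname{span}(e_2,e_3)$ for $0<r\le1$, $F_r=0$ for $r>1$. It is admissible: $[\mathfrak n,F_1]\subset\mathbb Re_3\subset F_1$ and $[F_1,F_1]=0$. For $D=\operatorname{diag}(d_1,d_2,d_1+d_2)$ one gets $w_D(F)=d_1+2d_2$, an expression from (2). By contrast, $F_r=\mathfrak n$ for $r\le1$ and $F_r=0$ for $r>1$ is not admissible, since $[F_1,F_1]\ni e_3\notin F_2$. Replacing $\operatorname{span}(e_2,e_3)$ by $\operatorname{span}(e_1+e_2,e_3)$ in the first example gives an admissible filtration invariant under $D=\operatorname{diag}(1,1,2)$ but not under the torus.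

Another example, in any $\mathfrak n$: with $C^1=\mathfrak n$ and $C^{i+1}=[\mathfrak n,C^i]$, put
$$F_r=C^{\lceil r\rceil}\ \text{ for } r>0,\qquad F_r=\mathfrak n\ \text{ for } r\le0. \tag{5}$$
The function $\lceil\cdot\rceil$ is left-continuous; $[C^i,C^j]\subset C^{i+j}$ and $\lceil r\rceil+\lceil s\rceil\ge\lceil r+s\rceil$ give the bracket condition for $r,s>0$, and $[\mathfrak n,F_s]\subset F_s$ gives it when $r$ or $s$ is $0$. It is invariant under every derivation.

**Dictionary between filtrations and operators.** If $x\ne0$ is diagonalizable over $\mathbb R$ with eigenvalues $\ge0$, put $F^x_r:=\bigoplus_{a\ge r}\ker(x-a)$, and let $V_{\ge0}(x)\subset V$ be the sum of the eigenspaces of $\pi(x)$ with eigenvalue $\ge0$. Four facts will be used.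

**Fact (F1).** *$F^x$ is admissible for $\lambda$ iff $\lambda(\ker(x-a),\ker(x-b))\subset F^x_{a+b}$ for all $a,b$, iff $\lambda\in V_{\ge0}(x)$.* All requirements except the bracket condition hold automatically. Since $F^x_r$ is the sum of the $\ker(x-a)$ with $a\ge r$, the bracket condition is equivalent to the middle condition. In an eigenbasis of $x$ that condition says that a component $c_{ij}^k\ne0$ has $a_k\ge a_i+a_j$, that is, nonnegative $\pi(x)$-weight.

**Fact (F2).** *If $E$ preserves $F^x$, then $\operatorname{tr}(xE)=w_E(F^x)$.* In the blocks of $\mathfrak n=\bigoplus\ker(x-a)$ the operator $E$ is triangular, and its diagonal block at $a$ has the trace of $E$ on $F^x_a/F^x_{>a}$. So both sides are $\sum_aa\operatorname{tr}E_{aa}$.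

**Fact (F3).** *Given an inner product and an admissible $F$, there is a unique symmetric $x\ge0$, $x\neq0$, with $F^x=F$. Symmetric operators preserving $F$ commute with $x$.* If $F^x=F$ with $x$ symmetric, then $\ker(x-a)$ must be the orthogonal complement of $F_{>a}$ in $F_a$. Conversely, let $x$ act by $a$ on this complement; since $F$ has finitely many jumps and is left-continuous, $F^x=F$. There is a positive jump, so $x\ne0$. A symmetric operator that preserves $F_a$ and $F_{>a}$ preserves the complement.

**Fact (F4).** *If $x$ is symmetric, then $\lambda\in V_{\ge0}(x)$ iff $\|\exp(-sx)\cdot\lambda\|\le\|\lambda\|$ for all $s\ge0$. This condition is closed in $(x,\lambda)$, and it implies $\langle\pi(x)\lambda,\lambda\rangle\ge0$.* Write $\lambda=\sum_w\lambda_w$ in orthogonal $\pi(x)$-eigenvectors. Then $\|\exp(-sx)\cdot\lambda\|^2=\sum_we^{-2sw}\|\lambda_w\|^2$, which is at most $\|\lambda\|^2$ if all occurring $w$ are $\ge0$ and tends to infinity with $s$ if some occurring $w$ is negative. For each $s$ the inequality is closed in $(x,\lambda)$. Finally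 $\langle\pi(x)\lambda,\lambda\rangle=\sum w\|\lambda_w\|^2$.

Now the main theorem can be stated.

**Theorem A.** Let $\mathfrak n$ be nonabelian nilpotent, and let $D\in\mathfrak t(\mathfrak n)$ with $\operatorname{tr}D>0$. The following are equivalent:

* (a) $D$ is Ricci negative;
* (b) $D$ is strongly Ricci negative;
* (c) $D\in\mathcal C(\mathfrak n)$;
* (d) $w_D(F)>0$ for every $D$-invariant admissible filtration $F$;
* (e) $w_D(F)>0$ for every $\mathfrak t(\mathfrak n)$-invariant admissible filtration $F$;
* (f) there is $g\in G_{\mathfrak t(\mathfrak n)}$ with $D=M(g\cdot\mu)+gg^t$.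

In particular (b)$\Leftrightarrow$(c): Conjecture 1 is true for every nonabelian nilpotent $\mathfrak n$.

The passage from a metric adapted only to $D$ (or to nothing) to one adapted to the torus is hidden in the trivial step (d)$\Rightarrow$(e): a $\mathfrak t(\mathfrak n)$-invariant filtration is $D$-invariant. The work is in (a)$\Rightarrow$(d) and (e)$\Rightarrow$(f).

## 5. Negative Ricci curvature forces $w_D(F)>0$

**Proposition 1.** Let $D$ be a derivation of $\mathfrak n$ (not necessarily diagonalizable) such that $\mathfrak s_D$ admits an inner product with $\mathrm{Ric}<0$. Then $\operatorname{tr}D\ne0$, and $\operatorname{tr}D\cdot w_D(F)>0$ for every $D$-invariant admissible filtration $F$.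

**Step 1: replace $D$ by the operator $A$ of the metric.** Write $f_0=af+X$ with $a\neq0$ and $X\in\mathfrak n$. Then $A=aD+\operatorname{ad}X|_{\mathfrak n}$ and $\operatorname{tr}A=a\operatorname{tr}D$. For $r\ge0$ we have $[\mathfrak n,F_r]=[F_0,F_r]\subset F_r$, so $A$ preserves $F$. The operator $\operatorname{ad}X|_{\mathfrak n}$ is nilpotent, so it has trace $0$ on every $F_b/F_{>b}$. Hence $w_A(F)=a\,w_D(F)$.

**Step 2: pair the curvature with $x$ and bound each term.** Let $x\ge0$, $x\ne0$, be symmetric for the given inner product with $F^x=F$ (F3).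

The bracket term: by (F1) $\mu\in V_{\ge0}(x)$, so by (F4) $\langle\pi(x)\mu,\mu\rangle\ge0$; by (3) this means $\operatorname{tr}(x\,\mathrm{Ric}_{\mathfrak n})\ge0$.

The commutator term: let $A_{bc}:\ker(x-c)\to\ker(x-b)$ be the blocks of $A$. They vanish unless $b\ge c$, as $A$ preserves $F^x$. The $(b,c)$ block of $[x,A]$ is $(b-c)A_{bc}$, so
$$\operatorname{tr}(x[A,A^t])=\operatorname{tr}([x,A]A^t)=\sum_{b\ge c}(b-c)\|A_{bc}\|^2\ge0 .$$
This replaces the inequality $\|A^tv\|\ge\|Av\|$ of the abelian test.

The linear term: by (F2) and Step 1, $\operatorname{tr}(xS(A))=\operatorname{tr}(xA)=w_A(F)=a\,w_D(F)$.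

**Step 3: conclude.** Since $\mathrm{Ric}|_{\mathfrak n}<0$ and $0\neq x\ge0$, (1) gives
$$0>\operatorname{tr}(x\,\mathrm{Ric}|_{\mathfrak n})\ge-(\operatorname{tr}A)\operatorname{tr}(xS(A))=-a^2\operatorname{tr}D\;w_D(F).$$
So $\operatorname{tr}D\cdot w_D(F)>0$. The filtration (5) is a $D$-invariant admissible filtration, so such $F$ exist and therefore $\operatorname{tr}D\neq0$. $\square$

Check on $\mathfrak h_3$: the example of Section 4 gives $w_D=3-4=-1$ for $D=\operatorname{diag}(3,-2,1)$, so this $D$, with $\operatorname{tr}D=2$, is not Ricci negative for any metric whatsoever.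

## 6. A proper function on the centralizer

We want to solve $D=M(g\cdot\mu)+(\text{positive operator})$ from the inequalities. Look for a function on the centralizer whose critical points are the solutions. Along $s\mapsto\exp(sE)g$, the function $\frac12\|g\cdot\mu\|^2$ has derivative $\operatorname{tr}(M(g\cdot\mu)E)$ at $s=0$, and a logarithmic determinant can produce $-\operatorname{tr}(DE)$. These two terms alone would ask for $D=M(g\cdot\mu)$, which is hopeless: then $\operatorname{tr}D^2=\operatorname{tr}(M(g\cdot\mu)D)=\langle\pi(D)(g\cdot\mu),g\cdot\mu\rangle=0$, because $D$, commuting with $g$, is a derivation of $g\cdot\mu$. The added term $\frac12\operatorname{tr}(gg^t)$ contributes $gg^t>0$, exactly the positive operator we need.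

**Lemma 2.** Fix an inner product on $\mathfrak n$. Let $\mathfrak a$ be an abelian space of symmetric derivations of $\mu$, $G_{\mathfrak a}$ the identity component of its centralizer in $\mathrm{GL}(\mathfrak n)$, $K=G_{\mathfrak a}\cap\mathrm O(\mathfrak n)$, and $D\in\mathfrak a$. Let $\mathfrak n=\bigoplus\mathfrak n_\alpha$ be the orthogonal decomposition into common eigenspaces of $\mathfrak a$, with $D|_{\mathfrak n_\alpha}=D_\alpha\mathrm{id}$. If $w_D(F)>0$ for every $\mathfrak a$-invariant admissible filtration $F$, then the function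
$$\varphi(g)=\tfrac12\|g\cdot\mu\|^2+\tfrac12\operatorname{tr}(gg^t)-\log\chi_D(g),\qquad\log\chi_D(g)=\sum_\alpha D_\alpha\log\det(g|_{\mathfrak n_\alpha}),$$
on $G_{\mathfrak a}$ attains its minimum. Any minimizer $g$ satisfies $D=M(g\cdot\mu)+gg^t$, and minimizers are unique up to left multiplication by $K$.

**Step 1: reduce to a function on a vector space, convex along rays.** We have $G_{\mathfrak a}=\prod\mathrm{GL}^+(\mathfrak n_\alpha)$, $K=\prod\mathrm{SO}(\mathfrak n_\alpha)$, and by the polar decomposition $G_{\mathfrak a}=K\exp\mathfrak p$ with $\mathfrak p=\bigoplus\mathrm{sym}(\mathfrak n_\alpha)$. Each term of $\varphi$ is invariant under left multiplication by $K$. So it suffices to minimize $\Phi(y)=\varphi(\exp y)$ on $\mathfrak p$. Let $0\ne u\in\mathfrak p$ have eigenvalues $u_i$, and let $\mu=\sum_w\mu_w$ in $\pi(u)$-eigenvectors. Then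
$$\Phi(su)=\tfrac12\sum_we^{2sw}\|\mu_w\|^2+\tfrac12\sum_ie^{2su_i}-s\operatorname{tr}(Du),$$
a convex function of $s$.

**Step 2: $\Phi$ tends to $+\infty$ along every ray; this is where the hypothesis enters.** We show $\Phi(su)\to+\infty$ as $s\to+\infty$, in three cases.

* If some $u_i>0$, the second sum grows exponentially, the first is nonnegative and the third term is linear.
* Otherwise $x:=-u\ge0$, $x\ne0$. If $\mu\notin V_{\ge0}(x)$, then some $\mu_w\neq0$ has $w>0$ (a negative weight for $\pi(x)$ is a positive one for $\pi(u)$), and the first sum grows exponentially.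
* If $\mu\in V_{\ge0}(x)$, then $F^x$ is admissible by (F1), and $\mathfrak a$-invariant because $x\in\mathfrak p$ commutes with $\mathfrak a$. By (F2), $-s\operatorname{tr}(Du)=s\operatorname{tr}(xD)=s\,w_D(F^x)\to+\infty$, while the two sums are nonnegative.

So the only dangerous directions are minus the operators of $\mathfrak a$-invariant admissible filtrations, and there the hypothesis is exactly what is needed.

**Step 3: growth along rays gives a minimum.** Suppose a sublevel set of $\Phi$ were unbounded: $\Phi(s_ju_j)\le C$ with $\|u_j\|=1$, $s_j\to\infty$ and, after passing to a subsequence, $u_j\to u$. By convexity $\Phi(su_j)\le\max(\Phi(0),C)$ for $0\le s\le s_j$. Fix $s\ge0$ and let $j\to\infty$: $\Phi(su)\le\max(\Phi(0),C)$. This holds for all $s\ge0$, contradicting Step 2. So sublevel sets are compact and a minimizer exists.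

**Step 4: a minimizer solves the equation.** Let $g$ be a minimizer, $\lambda=g\cdot\mu$, and $\mathfrak g_{\mathfrak a}$ the centralizer of $\mathfrak a$ in $\mathfrak{gl}(\mathfrak n)$. For $E\in\mathfrak g_{\mathfrak a}$, the derivative of $\varphi(\exp(sE)g)$ at $s=0$ has the parts $\langle\pi(E)\lambda,\lambda\rangle=\operatorname{tr}(M(\lambda)E)$, then $\frac12\operatorname{tr}(Egg^t+gg^tE^t)=\operatorname{tr}(gg^tE)$, and $-\sum_\alpha D_\alpha\operatorname{tr}(E|_{\mathfrak n_\alpha})=-\operatorname{tr}(DE)$. So
$$\operatorname{tr}\big((M(\lambda)+gg^t-D)E\big)=0\qquad\text{for all }E\in\mathfrak g_{\mathfrak a}. \tag{6}$$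
We may only test with $E\in\mathfrak g_{\mathfrak a}$, so we need that the operator in (6) itself lies in $\mathfrak g_{\mathfrak a}$. For $gg^t$ and $D$ this is clear. For $M(\lambda)$ let $T\in\mathfrak a$. As $T$ commutes with $g$ and is a derivation of $\mu$, it is a derivation of $\lambda$: $\pi(T)\lambda=0$. For every $E\in\mathfrak{gl}(\mathfrak n)$, since $\pi(T)$ is symmetric,
$$\operatorname{tr}([M(\lambda),T]E)=\operatorname{tr}(M(\lambda)[T,E])=\langle\pi(E)\lambda,\pi(T)\lambda\rangle-\langle\pi(E)\pi(T)\lambda,\lambda\rangle=0 .$$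
Hence
$$[M(g\cdot\mu),T]=0\quad\text{for }g\in G_{\mathfrak a},\ T\in\mathfrak a. \tag{7}$$
So $Z:=M(\lambda)+gg^t-D$ is a symmetric element of $\mathfrak g_{\mathfrak a}$, and (6) with $E=Z$ gives $\operatorname{tr}Z^2=0$, that is, $Z=0$.

**Step 5: uniqueness up to $K$.** Any other minimizer is $k\exp(y)g$ with $k\in K$, $y\in\mathfrak p$. The function $h(s)=\varphi(\exp(sy)g)$ is convex (as in Step 1, with $g\cdot\mu$ in place of $\mu$), and $h(0)=h(1)=\min\varphi$. If $y\ne0$, the summand $\frac12\operatorname{tr}(e^{2sy}gg^t)$ has second derivative $2\operatorname{tr}\big((ye^{sy})gg^t(ye^{sy})^t\big)>0$. Then $h$ is strictly convex and takes a value below the minimum at $s=\frac12$, which is absurd. So $y=0$. $\square$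

Example: for $\mathfrak h_3$, $D=\operatorname{diag}(3,-1,2)$ and $gg^t=\operatorname{diag}(p_1,p_2,p_3)$, the bracket $g\cdot\mu$ is $[e_1,e_2]=c\,e_3$ with $c^2=p_3/(p_1p_2)$. With $t=2c^2$ the equation $D=M(g\cdot\mu)+gg^t$ reads $p_1=3+t$, $p_2=t-1$, $p_3=2-t$ and $t(t+3)(t-1)=2(2-t)$, that is, $t^3+2t^2-t-4=0$. The left side is $-2$ at $t=1$ and $10$ at $t=2$, so there is a root in $(1,2)$, where all $p_i>0$.

## 7. From the equation to the metric and to the cone: proof of Theorem A

Write $\mathfrak t=\mathfrak t(\mathfrak n)$ and use the fixed inner product, for which $\mathfrak t$ consists of symmetric operators. We prove (a)$\Rightarrow$(d)$\Rightarrow$(e)$\Rightarrow$(f)$\Rightarrow$(b)$\Rightarrow$(a) and (f)$\Rightarrow$(c)$\Rightarrow$(e).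

**Step 1: (b)$\Rightarrow$(a)$\Rightarrow$(d)$\Rightarrow$(e)$\Rightarrow$(f), by the previous sections.** The first implication is trivial. The second is Proposition 1 with $\operatorname{tr}D>0$. The third holds because $\mathfrak t$-invariant filtrations are $D$-invariant. The fourth is Lemma 2 with $\mathfrak a=\mathfrak t$.

**Step 2: (f)$\Rightarrow$(b), building the metric.** Let $D=M(g\cdot\mu)+gg^t$ with $g\in G_{\mathfrak t}$. Give $\mathfrak n$ the inner product $\langle g\cdot,g\cdot\rangle$. Then $g:(\mathfrak n,\mu)\to(\mathfrak n,g\cdot\mu)$ is an isomorphism and an isometry onto the metric $\langle\cdot,\cdot\rangle$. It carries $D$ to $gDg^{-1}=D$, which is symmetric. Let $f\perp\mathfrak n$ with $|f|^2=4\operatorname{tr}D$, so $A=D/|f|$. By (1) and (3), after identification by $g$,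
$$\mathrm{Ric}|_{\mathfrak n}=\tfrac14M(g\cdot\mu)-\tfrac{\operatorname{tr}D}{|f|^2}D=\tfrac14\big(M(g\cdot\mu)-D\big)=-\tfrac14gg^t<0 .$$
The mixed terms are $-\frac12\operatorname{tr}(A\operatorname{ad}X)=0$, since $A=A^t$ is a derivation, and $\mathrm{Ric}(f_0,f_0)=-\operatorname{tr}A^2<0$, since $D\ne0$.

**Step 3: (f)$\Rightarrow$(c), making the equation diagonal.** By (7), $M(g\cdot\mu)$ commutes with $\mathfrak t$, so it preserves each common eigenspace $\mathfrak n_\alpha$ of $\mathfrak t$, and $\mathfrak n_\alpha$ is spanned by part of the fixed basis. Diagonalize the symmetric operator $M(g\cdot\mu)|_{\mathfrak n_\alpha}$ by a rotation: there is $k\in\prod\mathrm{SO}(\mathfrak n_\alpha)\subset G_{\mathfrak t}$ such that $kM(g\cdot\mu)k^{-1}=M(kg\cdot\mu)$ is diagonal. As $k$ commutes with $D$ and $k^{-1}=k^t$,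
$$D=\|kg\cdot\mu\|^2\,\mathrm m(kg\cdot\mu)+(kg)(kg)^t .$$
The last term is positive definite, and it is diagonal because the other two terms are. Since $kg\in G_{\mathfrak t}$ and $kg\cdot\mu\ne0$, $D\in\mathcal C(\mathfrak n)$.

**Step 4: (c)$\Rightarrow$(e), handling the orbit closure.** (One could use the known inclusion $\mathcal C(\mathfrak n)\subset\mathfrak t(\mathfrak n)_{srn}$ instead; here is a direct proof.) Let $D=a\,\mathrm m(\lambda)+Q$ with $a>0$, $Q>0$ and $0\ne\lambda=\lim g_j\cdot\mu$, $g_j\in G_{\mathfrak t}$. Let $F$ be a $\mathfrak t$-invariant admissible filtration for $\mu$. Then $g_jF=(g_jF_r)_r$ is admissible for $g_j\cdot\mu$. It is $D$-invariant with $w_D(g_jF)=w_D(F)$, since $g_j$ commutes with $D$. Let $x_j$ be the symmetric operator with $F^{x_j}=g_jF$. All $x_j$ have the same eigenvalues with the same multiplicities $\dim F_a/F_{>a}$, so they stay in a compact set, and after passing to a subsequence $x_j\to x$ with $x\ge0$, $x\ne0$. Now $g_j\cdot\mu\in V_{\ge0}(x_j)$ by (F1), and this condition is closed by (F4), so $\lambda\in V_{\ge0}(x)$.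 By (F2), $\operatorname{tr}(x_jD)=w_D(g_jF)=w_D(F)$ for all $j$, so $\operatorname{tr}(xD)=w_D(F)$. Therefore
$$w_D(F)=\operatorname{tr}(xD)=a\,\frac{\langle\pi(x)\lambda,\lambda\rangle}{\|\lambda\|^2}+\operatorname{tr}(xQ)>0 ,$$
since the first term is $\ge0$ by (F4), and $Q>0$, $0\ne x\ge0$. This closes the circle and proves Theorem A, and with it Conjecture 1. $\blacksquare$

**Complement to Theorem A.** By (a)$\Leftrightarrow$(c), $\mathcal C(\mathfrak n)$ is exactly the set of *all* Ricci negative $D\in\mathfrak t(\mathfrak n)_{\mathrm{tr}>0}$, with no condition on $D^t$ or $f$. By (f) and Step 3, the orbit closure in the definition of $\mathcal C(\mathfrak n)$ may be replaced by the orbit. By Step 2, the metric can always be chosen so that all of $\mathfrak t(\mathfrak n)$ is symmetric (each $T\in\mathfrak t(\mathfrak n)$ satisfies $gTg^{-1}=T$) and $\mathrm{Ric}|_{\mathfrak n}=-\frac14gg^t$ after identification by $g$.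

## 8. $\mathcal C(\mathfrak n)$ by finitely many linear inequalities

Condition (e) involves infinitely many filtrations, but it is linear in $D$. Let $n=\dim\mathfrak n$. A basis $v=(v_i)$ of $\mathfrak t(\mathfrak n)$-weight vectors consists of common eigenvectors, $Tv_i=\alpha_i(T)v_i$ for $T\in\mathfrak t(\mathfrak n)$; let $c_{ij}^k$ be the structure constants of $\mu$ in it.

**Theorem B.** For such a basis $v$ put $P_v=\{a\in\mathbb R^n_{\ge0}:a_k\ge a_i+a_j\text{ whenever }c_{ij}^k\ne0\}$. For $D\in\mathfrak t(\mathfrak n)_{\mathrm{tr}>0}$, $D\in\mathcal C(\mathfrak n)$ iff $\sum a_i\alpha_i(D)>0$ for all $v$ and all $0\ne a\in P_v$. Equivalently, for every such $v$,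
$$(\alpha_1(D),\dots,\alpha_n(D))\in\operatorname{cone}_{\ge0}\{e_k-e_i-e_j:c_{ij}^k\ne0\}+\mathbb R^n_{>0}.$$
Consequently $\mathcal C(\mathfrak n)$ is the set of $D\in\mathfrak t(\mathfrak n)_{\mathrm{tr}>0}$ satisfying finitely many inequalities $\ell(D)>0$, each $\ell$ being a nonnegative integral combination of weights of $\mathfrak t(\mathfrak n)$.

**Step 1: translate filtrations into vectors $a$.** Let $F$ be a $\mathfrak t(\mathfrak n)$-invariant admissible filtration. By (F3) the symmetric $x$ with $F^x=F$ commutes with $\mathfrak t(\mathfrak n)$, so it is diagonal in some basis $v$ of weight vectors, with eigenvalues $a_i$. By (F1), $0\ne a\in P_v$, and by (F2), $w_D(F)=\operatorname{tr}(xD)=\sum a_i\alpha_i(D)$. Conversely, given $v$ and $0\ne a\in P_v$, let $x$ be diagonal in $v$ with eigenvalues $a_i$. It need not be symmetric, but (F1) and (F2) do not require this: $F^x$ is admissible, it is $\mathfrak t(\mathfrak n)$-invariant because $x$ commutes with $\mathfrak t(\mathfrak n)$, and $w_D(F^x)=\sum a_i\alpha_i(D)$. So the first claim is (c)$\Leftrightarrow$(e).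

**Step 2: dualize, for each fixed $v$.** Let $Q_v=\operatorname{cone}_{\ge0}\{e_k-e_i-e_j:c_{ij}^k\neq0\}$ and $d=(\alpha_i(D))_i$. If $d=q+p$ with $q\in Q_v$ and $p\in\mathbb R^n_{>0}$, then $a\cdot d=a\cdot q+a\cdot p>0$ for $0\ne a\in P_v$. If $d\notin Q_v+\mathbb R^n_{>0}$, an open convex set, separation gives $a\ne0$ with $a\cdot d\le a\cdot(q+p)$ for all $q\in Q_v$, $p\in\mathbb R^n_{>0}$. Scaling $p$ up shows $a\cdot p\ge0$ for all $p>0$, so $a\ge0$. Scaling $q$ up shows $a\cdot q\ge0$ on $Q_v$, so $a\in P_v$. Taking $q=0$ and $p\to0$ gives $a\cdot d\le0$.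

**Step 3: finiteness.** Only finitely many data $\big((\alpha_i),\{(i,j,k):c_{ij}^k\ne0\}\big)$ occur as $v$ varies. For each, $P_v$ is a rational polyhedral cone in $\mathbb R^n_{\ge0}$, generated by finitely many nonzero vectors of $\mathbb Z^n_{\ge0}$. Positivity of $\sum a_i\alpha_i(D)$ on all $0\neq a\in P_v$ is the same as positivity on these generators. $\square$

For $\mathfrak h_3$, up to scaling and ordering there is one weight basis, $P_v=\{a\ge0:a_3\ge a_1+a_2\}$ has generators $(0,0,1)$, $(1,0,1)$, $(0,1,1)$, and the inequalities are those of (2). Now take $[e_1,e_2]=e_3$, $[e_1,e_3]=e_4$. The torus $\operatorname{diag}(d_1,d_2,d_1+d_2,2d_1+d_2)$ has distinct weights and contains all diagonal derivations, so it is maximal, and again there is essentially one weight basis. The conditions $a\ge0$, $a_3\ge a_1+a_2$, $a_4\ge a_1+a_3$ define a cone with generators $(1,0,1,2)$, $(0,1,1,1)$, $(0,0,1,1)$, $(0,0,0,1)$ (use $a_1$, $a_2$, $a_3-a_1-a_2$, $a_4-a_1-a_3$ as coordinates). They give $6d_1+3d_2$, $3d_1+3d_2$, $3d_1+2d_2$ and $2d_1+d_2$. The third is the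 sum of $2d_1+d_2$ and $d_1+d_2$, and the trace is $4d_1+3d_2=(2d_1+d_2)+2(d_1+d_2)$. So
$$\mathcal C(\mathfrak n)=\{2d_1+d_2>0,\ d_1+d_2>0\}.$$
A check against the definition: the moment map values on the orbit are the positive multiples of $P\operatorname{diag}(-1,-1,1,0)+Q\operatorname{diag}(-1,0,-1,1)$ with $P,Q>0$. For $(d_1,d_2)=(3,-2)$, $D=\operatorname{diag}(3,-2,1,4)$, the choice $P=\frac52$, $Q=2$ leaves the positive remainder $\operatorname{diag}(\frac{15}2,\frac12,\frac12,2)$.

## 9. Derivations outside the torus

Let $D$ be any derivation of $\mathfrak n$ with $\operatorname{tr}D>0$. (Replacing $f$ by $-f$ changes the sign of the trace, and trace $0$ is never RN by Proposition 1.) Write $D=D_{\mathbb R}+D_I+D_N$ as a sum of commuting operators, where $D_{\mathbb R}$ is diagonalizable over $\mathbb R$ and acts by the real parts of the eigenvalues, $D_I$ is semisimple with imaginary spectrum, and $D_N$ is nilpotent. The generalized eigenspaces satisfy $[\mathfrak n^{\mathbb C}_z,\mathfrak n^{\mathbb C}_w]\subset\mathfrak n^{\mathbb C}_{z+w}$, and $z\mapsto\operatorname{Re}z$,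 $z\mapsto\operatorname{Im}z$ are additive, so $D_{\mathbb R}$ and $D_I$ are derivations, and hence so is $D_N$. Moreover $D_{\mathbb R}$ is a real polynomial in $D$: it is $p(D)$ for a complex polynomial $p$ by the Chinese remainder theorem, and since $D$ and $D_{\mathbb R}$ are real one may replace $p$ by $\frac12(p+\bar p)$. Example in $\mathfrak h_3$: $D(e_1)=e_1+e_2$, $D(e_2)=-e_1+e_2$, $D(e_3)=2e_3$ has $D_{\mathbb R}=\operatorname{diag}(1,1,2)$, $D_I$ the rotation generator in the $e_1,e_2$-plane, and $D_N=0$.

**Theorem C.** Let $D$ be a derivation of the nonabelian nilpotent $\mathfrak n$ with $\operatorname{tr}D>0$. (1) If $D$ is Ricci negative, then $D_{\mathbb R}$ is strongly Ricci negative; that is, $D_{\mathbb R}\in\mathcal C(\mathfrak n)$, computed with any maximal torus containing $D_{\mathbb R}$. (2) If $D$ is semisimple ($D_N=0$), the converse holds: $D$ is Ricci negative iff $D_{\mathbb R}$ is strongly Ricci negative.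

Nothing is claimed about the converse of (1) when $D_N\ne0$.

The difficulty in (1) is that Proposition 1 speaks about $D$-invariant filtrations, while Theorem A for $D_{\mathbb R}$ needs $D_{\mathbb R}$-invariant ones, of which there may be more. The remedy is a canonical destabilizing filtration: it is unique, hence invariant under every symmetry, in particular under $D$.

**Step 1 (for part (1)): a compact set of bad filtrations.** Suppose $D$ is RN but $D_{\mathbb R}$ is not strongly RN. Note $\operatorname{tr}D_{\mathbb R}=\operatorname{tr}D>0$. Apply (b)$\Leftrightarrow$(d) of Theorem A to $D_{\mathbb R}$ and a maximal torus containing it: some $D_{\mathbb R}$-invariant admissible $F$ has $w_{D_{\mathbb R}}(F)\le0$. Replacing $(F_r)$ by $(F_{cr})$, $c>0$, multiplies all jumps by $1/c$, so the set $\mathcal F$ of $D_{\mathbb R}$-invariant admissible $F$ with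
$$w_{D_{\mathbb R}}(F)\le0,\qquad\sum_aa\dim(F_a/F_{>a})=1$$
is nonempty. Fix an inner product with $D_{\mathbb R}$ symmetric. By (F1)–(F3), $\mathcal F$ corresponds to the set
$$\{x\ge0\text{ symmetric}:[x,D_{\mathbb R}]=0,\ \operatorname{tr}x=1,\ \mu\in V_{\ge0}(x),\ \operatorname{tr}(xD_{\mathbb R})\le0\},$$
which is bounded, and closed by (F4). So $q(F):=\sum_aa^2\dim(F_a/F_{>a})=\operatorname{tr}x^2$ attains a minimum on $\mathcal F$.

**Step 2: two filtrations have a common adapted basis.** This textbook fact is needed for uniqueness; here is a proof. Let $F,F'$ be two filtrations of a vector space. For each jump $r$ of $F$ choose a basis of $F_r/F_{>r}$ adapted to the induced filtration with terms $(F_r\cap F'_s+F_{>r})/F_{>r}$, and lift each basis element of level $s$ to $F_r\cap F'_s$. All lifts together form a basis adapted to $F$. For fixed $s$ the lifts of level $\ge s$ lie in $F'_s$. For each $r$ their number is $\dim(F_r\cap F'_s)/(F_{>r}\cap F'_s)$, and these add up to $\dim F'_s$. So they span $F'_s$, and the basis is adapted to $F'$ too.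

**Step 3: the minimizer is unique.** Let $F,F'\in\mathcal F$ be minimizers of $q$. Both are $D_{\mathbb R}$-invariant, so they split along the eigenspaces of $D_{\mathbb R}$. Step 2 in each eigenspace gives $x,x'$, diagonal in one and the same basis of $D_{\mathbb R}$-eigenvectors, with $F^x=F$ and $F^{x'}=F'$ (they need not be symmetric). Put $y=\frac12(x+x')$. In the induced basis of $V$ the operators $\pi(x),\pi(x'),\pi(y)$ are all diagonal. By (F1), $\mu$ has nonzero components only where $\pi(x)$ and $\pi(x')$, hence also $\pi(y)$, have eigenvalue $\ge0$. So $F^y$ is admissible. It is $D_{\mathbb R}$-invariant as $y$ commutes with $D_{\mathbb R}$; moreover $\operatorname{tr}y=1$, and by (F2) $w_{D_{\mathbb R}}(F^y)=\operatorname{tr}(yD_{\mathbb R})\le0$. Hence $F^y\in\mathcal F$. But $\operatorname{tr}y^2<\frac12(\operatorname{tr}x^2+\operatorname{tr}x'^2)=\min q$ unless $x=x'$. So $x=x'$ and $F=F'$.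

**Step 4: the minimizer is $D$-invariant, and this contradicts Proposition 1.** The automorphisms of $\mathfrak n$ that commute with $D_{\mathbb R}$ act on $\mathcal F$ by $F\mapsto hF$ and preserve $q$, so they fix the minimizer $F^*$. The automorphisms $\exp(sD)$ are among them, hence $F^*$ is $D$-invariant. On a $D$-invariant quotient, $D_{\mathbb R}=p(D)$ acts with generalized eigenvalues the real parts of those of $D$; the trace of $D$ is real, so the two traces agree. Thus $w_D(F^*)=w_{D_{\mathbb R}}(F^*)\le0$, contradicting Proposition 1, since $D$ is RN with $\operatorname{tr}D>0$. So $D_{\mathbb R}$ is strongly RN, and by Theorem A it lies in $\mathcal C(\mathfrak n)$ for any maximal torus containing it. This proves (1).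

**Step 5 (for part (2)): a minimizer adapted to $D_{\mathbb R}$.** One direction is (1). Let $D_N=0$ and $D_{\mathbb R}$ strongly RN. The operator $D_I$ preserves the eigenspaces of $D_{\mathbb R}$ and is there a direct sum of zero maps and multiples of plane rotation generators, so we may choose an inner product with $D_{\mathbb R}$ symmetric and $D_I$ skew. By Proposition 1 applied to $D_{\mathbb R}$, the hypothesis of Lemma 2 holds for $\mathfrak a=\mathbb RD_{\mathbb R}$ and the derivation $D_{\mathbb R}$. Let $g\in G_{\mathfrak a}$ be a minimizer of the function $\varphi$ for $D_{\mathbb R}$, so $D_{\mathbb R}=M(g\cdot\mu)+gg^t$.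

**Step 6: uniqueness forces $D_I$ to be skew for the new metric.** The operators $u_s=\exp(sD_I)$ lie in $G_{\mathfrak a}\cap\mathrm{Aut}(\mathfrak n)\cap\mathrm O(\mathfrak n)$ and have determinant $1$ on each eigenspace of $D_{\mathbb R}$. Hence $(gu_s)\cdot\mu=g\cdot\mu$, $\operatorname{tr}(gu_su_s^tg^t)=\operatorname{tr}(gg^t)$ and $\chi_{D_{\mathbb R}}(gu_s)=\chi_{D_{\mathbb R}}(g)$, so $\varphi(gu_s)=\varphi(g)$. Thus $gu_s=(gu_sg^{-1})g$ is also a minimizer, and by the uniqueness in Lemma 2, $gu_sg^{-1}\in K$ for all $s$. Differentiating at $s=0$, $gD_Ig^{-1}$ is skew. So for the inner product $\langle g\cdot,g\cdot\rangle$ on $\mathfrak n$, $D_{\mathbb R}$ is symmetric (as $gD_{\mathbb R}g^{-1}=D_{\mathbb R}$) and $D_I$ is skew.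

**Step 7: compute the curvature.** Use this inner product, with $f\perp\mathfrak n$ and $|f|^2=4\operatorname{tr}D$. Then $A=D/|f|$ is normal, as $D_{\mathbb R}$ and $D_I$ commute; $S(A)=D_{\mathbb R}/|f|$; and $A^t=(D_{\mathbb R}-D_I)/|f|$ is a derivation. By (1) and (3), identifying via $g$,
$$\mathrm{Ric}|_{\mathfrak n}=\tfrac14\big(M(g\cdot\mu)-D_{\mathbb R}\big)=-\tfrac14gg^t<0,$$
the mixed terms $-\frac12\operatorname{tr}(A^t\operatorname{ad}X)$ vanish because $A^t$ is a derivation, and $\mathrm{Ric}(f_0,f_0)=-\operatorname{tr}D_{\mathbb R}^2/|f|^2<0$. So $D$ is Ricci negative. $\square$
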